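# Reflexive Lindelöf $P$-groups: subgroups of index $\aleph_1$, Kurepa trees, and a generic group

## A characterization, a tree obstruction, and a consistency theorem

All topological groups are Abelian and Hausdorff. KH (Kurepa's hypothesis) says that there is a tree of height $\omega_1$ with countable levels and at least $\aleph_2$ cofinal branches (a Kurepa tree). "Subtree" means downward closed subset. All other terms are recalled in the next section.

**Main theorem.** The existence of a nondiscrete reflexive Lindelöf $P$-group is undecidable in ZFC (for one direction, modulo the consistency of an inaccessible cardinal). Precisely, Theorems 1–3 and the Corollary hold.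

**Theorem 1 (ZFC).** For a Lindelöf $P$-group $G$ the following are equivalent:

* (a) $G$ is reflexive;
* (b) $G$ has no closed subgroup of index exactly $\aleph_1$;
* (c) there is no family $(\theta_\xi)_{\xi<\omega_1}$ of nontrivial elements of $G^\wedge$ such that $\{\xi:\theta_\xi(g)\ne1\}$ is countable for every $g\in G$;
* (d) every compact subset of $G^\wedge$ is metrizable.

**Theorem 2 (ZFC).** If a nondiscrete reflexive Lindelöf $P$-group exists, then one of weight $\aleph_1$ exists. Every nondiscrete reflexive Lindelöf $P$-group has cardinality $\ge\aleph_2$. Its existence implies that there is a Kurepa tree in which every uncountable subtree has a cofinal branch. Hence under $\neg$KH there is no nondiscrete reflexive Lindelöf $P$-group.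

**Theorem 3.** If $V\models$ ZFC + CH, some $\sigma$-closed $\aleph_2$-c.c. forcing extension of $V$ contains a nondiscrete reflexive Lindelöf $P$-group (Boolean, of weight $\aleph_1$).

**Corollary.** If ZFC is consistent, ZFC does not refute the existence of a nondiscrete reflexive Lindelöf $P$-group. If ZFC + "there is an inaccessible cardinal" is consistent, ZFC does not prove it.

The second half of the Corollary uses Silver's theorem that Con(ZFC + inaccessible) implies Con(ZFC + $\neg$KH); its proof is recalled at the end. These notes do not determine whether the inaccessible is necessary for that half.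

The problem comes from Jorge Galindo, Luis Recoder-Nuñez and Mikhail Tkachenko, "Nondiscrete P-Groups Can be Reflexive", arXiv:1002.4730 (2010). It is known that nondiscrete reflexive Abelian $P$-groups exist. What happens if we also ask that every open cover of the group have a countable subcover? Theorem 1 turns the analytic condition "reflexive" into a counting condition. Theorem 2 extracts from such a group a combinatorial object that some models of set theory do not have. Theorem 3 builds the group by forcing.

## $P$-groups, duals and trees: the vocabulary

**Definition ($P$-group).** A topological group is a $P$-group if the intersection of any countable family of open sets is open.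

Example: let $\mathbb F=\mathbb F_2$, and give $\mathbb F^{\omega_1}$ the group topology with base $N_\alpha=\{g: g|_\alpha=0\}$ $(\alpha<\omega_1)$ at $0$. A countable set of countable ordinals has a countable supremum, and $\bigcap_n N_{\alpha_n}= N_{\sup\alpha_n}$. Hence countable intersections of open sets are open. The group is Hausdorff because $\bigcap_\alpha N_\alpha=\{0\}$.

**Definition (dual, reflexive).** $\mathbb T\subset\mathbb C$ is the circle group, and characters are written multiplicatively. $G^\wedge$ is the group of continuous homomorphisms $G\to\mathbb T$ with the compact-open topology. $G$ is reflexive if the evaluation map $\alpha_G:G\to G^{\wedge\wedge}$, $\alpha_G(g)(\chi)=\chi(g)$, is a topological isomorphism onto $G^{\wedge\wedge}$. For a subgroup $N\le G$ put $N^\perp=\{\chi\in\mathrm{Hom}(G,\mathbb T):\chi|_N\equiv1\}$, where $\mathrm{Hom}$ means all homomorphisms, continuous or not.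

Neighborhoods of the neutral element in $G^{\wedge\wedge}$ are described by compact sets $K\subset G^\wedge$: basic ones are $\{\Phi:\Phi(K)\subset V\}$ with $V$ a neighborhood of $1$ in $\mathbb T$. So reflexivity depends on how large the compact subsets of $G^\wedge$ are.

**Definition (Lindelöf).** A space is Lindelöf if every open cover has a countable subcover. Closed subspaces and continuous images of Lindelöf spaces are Lindelöf.

**Definition (tree).** A tree is a partial order in which the predecessors of each element are well ordered. The element is on level $\alpha$ if the order type of its predecessors is $\alpha$. The height is the least $\alpha$ whose level is empty. In a tree of height $\omega_1$, a cofinal branch is a linearly ordered downward closed set that meets every level $\alpha<\omega_1$.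

Example: let $T_{\rm fin}$ be the set of all $t\in\mathbb F^\alpha$, $\alpha<\omega_1$, with finite support, ordered by extension. Its levels are countable. A cofinal branch is a $g\in\mathbb F^{\omega_1}$ all of whose restrictions $g|_\alpha$ have finite support. Such a $g$ has finite support, since otherwise the first $\omega$ points of its support would lie below some $\alpha<\omega_1$. So $T_{\rm fin}$ has exactly $\aleph_1$ cofinal branches, too few for a Kurepa tree.

We use the following textbook facts freely.

* Characters of a discrete Abelian group separate its points (because $\mathbb T$ is divisible).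
* A continuous character of a closed subgroup of a compact Abelian group extends to the whole group. The continuous characters of $\mathbb T^X$ are the finite products $(z_x)\mapsto\prod z_{x_i}^{n_i}$.
* A compact space that embeds in $\mathbb T^X$ with $X$ countable is metrizable. A compact metrizable space has a countable dense set. A continuous injection of a compact space into a Hausdorff space is an embedding.
* A subgroup of $\mathbb T$ inside the open right half plane is trivial. (If $z=e^{i t}$ is in it with $0<|t|<\pi/2$, let $n$ be least with $n|t|\ge\pi/2$. Then $n|t|<\pi$, so $\operatorname{Re}z^n\le0$.)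

Let $G$ be a $P$-group.

**Fact 1.** Open subgroups form a base at $0$, and continuous characters separate the points of $G$.

Given a neighborhood $U$ of $0$, take symmetric open $U_n\ni0$ with $U_0\subset U$ and $U_{n+1}+U_{n+1}\subset U_n$. Then $\bigcap_nU_n$ is symmetric, closed under addition, open because $G$ is a $P$-group, and contained in $U$. If $g\ne0$, choose an open subgroup $N\not\ni g$ and compose $G\to G/N$ with a character of the discrete group $G/N$ that is nontrivial at $g+N$.

**Fact 2.** Countable subsets of $G$ are closed and discrete; compact subsets of $G$ are finite; $G^\wedge$ carries the topology of pointwise convergence, as a subspace of the compact group $\mathrm{Hom}(G,\mathbb T)\subset\mathbb T^G$. A countable $P$-group is discrete. If $L\le G$ is a closed subgroup, $G/L$ is a (Hausdorff) $P$-group.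

The complement of a countable set is a countable intersection of complements of points, hence open. So all subsets of a countable set are closed, and the set is closed and discrete. An infinite compact set would contain an infinite closed discrete subset, which is impossible. With compact sets finite, the compact-open topology is pointwise convergence, and $\mathrm{Hom}(G,\mathbb T)$ is closed in $\mathbb T^G$. In a countable $P$-group every set is closed, so every set is open. For the quotient, $G/L$ is Hausdorff as $L$ is closed. If $O_n\subset G/L$ are open and $\pi:G\to G/L$ is the quotient map, which is open, then $\bigcap O_n=\pi\big(\bigcap\pi^{-1}(O_n)\big)$ is open.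

**Fact 3.** Each $\chi\in G^\wedge$ has open kernel. If $Q\subset G^\wedge$ is countable, then $W=\bigcap_{\chi\in Q}\ker\chi$ is an open subgroup and $Q\subset W^\perp$. If $N$ is an open subgroup, $N^\perp$ is a compact subset of $G^\wedge$. Hence the closure of a countable $Q\subset G^\wedge$ in $\mathrm{Hom}(G,\mathbb T)$ lies in $G^\wedge$.

Indeed $\ker\chi=\bigcap_n\{g:|\chi(g)-1|<1/n\}$ is open, and so is the countable intersection $W$. A homomorphism trivial on an open subgroup is continuous, so $N^\perp\subset G^\wedge$; it is closed in $\mathbb T^G$, hence compact. The closure of $Q$ lies in the closed set $W^\perp\subset G^\wedge$.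

**Fact 4.** If $G$ is Lindelöf, every open subgroup has countable index, because its cosets are a disjoint open cover.

## The direct sum of $\aleph_1$ copies of $\mathbb F_2$, by hand

A countable $P$-group is discrete, so the first infinite cardinality at which a nondiscrete example could live is $\aleph_1$. Let $H$ be the group of finitely supported functions $h:\omega_1\to\mathbb F$, with the base $N_\alpha=\{h\in H:h|_\alpha=0\}$ at $0$. Write $e_\xi$ for the function that is $1$ exactly at $\xi$. $H$ is a Hausdorff $P$-group as a subgroup of $\mathbb F^{\omega_1}$, and it is nondiscrete since $0\ne e_\alpha\in N_\alpha$.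

*$H$ is Lindelöf.* Let $\mathcal U$ be an open cover. For each $g\in H$ choose $U_g\in\mathcal U$ and $\alpha(g)<\omega_1$ with $g+N_{\alpha(g)}\subset U_g$. For each $\beta<\omega_1$ only countably many $g\in H$ have support in $\beta$. Closing off $\omega$ times, we find a limit ordinal $\delta<\omega_1$ such that $\alpha(g)<\delta$ whenever the support of $g$ lies in $\delta$: start with $\delta_0=0$, let $\delta_{n+1}>\delta_n$ exceed all $\alpha(g)$ with the support of $g$ in $\delta_n$, and put $\delta=\sup\delta_n$. A finite subset of $\delta$ lies in some $\delta_n$, so this works. Given $h\in H$, let $g$ equal $h$ below $\delta$ and $0$ elsewhere. Then $h\in g+N_\delta\subset g+N_{\alpha(g)}\subset U_g$. So the countably many $U_g$ with the support of $g$ in $\delta$ cover $H$.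

*$H$ is not reflexive.* Let $\theta_\xi(h)=(-1)^{h(\xi)}$ and $K=\{\theta_\xi:\xi<\omega_1\}\cup\{1\}\subset H^\wedge$. For each $h$ only finitely many $\theta_\xi(h)$ differ from $1$. So every pointwise neighborhood of $1$ contains all but finitely many $\theta_\xi$, and $K$ is compact. If $\alpha_H$ were continuous, some $N_\alpha$ would satisfy $\operatorname{Re}\chi(h)>0$ for all $h\in N_\alpha$, $\chi\in K$. But $e_\alpha\in N_\alpha$ and $\theta_\alpha(e_\alpha)=-1$.

All conditions of Theorem 1 visibly fail together: $\{0\}$ is a closed subgroup of index $\aleph_1$, the $\theta_\xi$ violate (c), and $K$ is not metrizable. For the last point, each $\theta_\xi$ is isolated in $K$, because it is the only element with value $\ne1$ at $e_\xi$. A countable dense set would have to contain all $\aleph_1$ isolated points.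

Enlarging $H$ to all of $\mathbb F^{\omega_1}$ fails on the other side: there $N_\omega$ has index $2^{\aleph_0}$, so Fact 4 rules out Lindelöf. A positive example has to be larger than $H$ and still have countably many restrictions to each $\alpha<\omega_1$.

## Reflexivity is a condition on compact sets of characters

**Lemma 1.** A $P$-group $G$ is reflexive iff every compact $K\subset G^\wedge$ is contained in $N^\perp$ for some open subgroup $N$.

*Proof.* We show that $\alpha_G$ is always an open bijection, so that only its continuity is at stake, and then that continuity is the stated condition.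

**Step 1: bijectivity.** Evaluations are continuous on $G^\wedge$ by Fact 2, so $\alpha_G$ does map into $G^{\wedge\wedge}$. It is injective by Fact 1. Let $\Phi$ be a continuous character of $G^\wedge\subset\mathbb T^G$. Being a continuous homomorphism, it is uniformly continuous. So it extends to a continuous character of the closure of $G^\wedge$, a compact subgroup of $\mathbb T^G$, and then to a continuous character of $\mathbb T^G$, that is, to some $(z_g)\mapsto\prod z_{g_i}^{n_i}$ with finitely many factors. Hence $\Phi(\chi)=\prod\chi(g_i)^{n_i}=\chi(\sum n_ig_i)$, so $\Phi=\alpha_G(\sum n_ig_i)$.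

**Step 2: openness.** We show that $\alpha_G(N)$ is a neighborhood of the neutral element for each open subgroup $N$; this suffices by Fact 1. The set $N^\perp$ is compact, so $\{\Phi:\operatorname{Re}\Phi>0\text{ on }N^\perp\}$ is a neighborhood of the neutral element in $G^{\wedge\wedge}=\alpha_G(G)$. If $\alpha_G(g)$ is in it, then $\{\chi(g):\chi\in N^\perp\}$ is a subgroup of $\mathbb T$ in the open right half plane, hence trivial. Characters of $G/N$ separate points, so $g\in N$. Thus $\alpha_G(N)$ contains this neighborhood.

**Step 3: continuity.** We show that $\alpha_G$ is continuous iff every compact $K$ lies in some $N^\perp$. If $K\subset N^\perp$, then $\alpha_G(N)\subset\{\Phi:\Phi(K)\subset V\}$ for every neighborhood $V$ of $1$. If this holds for each $K$, $\alpha_G$ is continuous. Conversely, let $\alpha_G$ be continuous and $K$ compact. Then there is an open subgroup $N$ with $\operatorname{Re}\chi(g)>0$ for all $g\in N$, $\chi\in K$. For $\chi\in K$ the group $\chi(N)$ lies in the open right half plane, so it is trivial, and $K\subset N^\perp$. $\square$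

**Lemma 2.** Let $G$ be a Lindelöf $P$-group, $(N_\alpha)_{\alpha<\omega_1}$ a decreasing sequence of open subgroups, $N=\bigcap_\alpha N_\alpha$. If $U\supset N$ is an open subgroup, then $N_\alpha\subset U$ for some $\alpha$.

*Proof.* $G\setminus U$ is closed, hence Lindelöf. Open subgroups are closed, so the sets $G\setminus N_\alpha$ are open; they increase with $\alpha$ and cover $G\setminus U$. Countably many of them suffice. The supremum of their indices is below $\omega_1$, so one of them suffices: $G\setminus U\subset G\setminus N_\alpha$. $\square$

## Proof of Theorem 1: differences of characters in a nonmetrizable compact set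

Throughout, $G$ is a Lindelöf $P$-group.

**Step 1: (a)⇔(d).** The purpose is to read Lemma 1 as a metrizability statement. If (a) holds and $K\subset G^\wedge$ is compact, then $K\subset N^\perp$ with $N$ open. Topologically $N^\perp$ is the dual of the countable discrete group $G/N$, a subspace of $\mathbb T^{G/N}$, hence metrizable; so $K$ is metrizable. Conversely, let (d) hold and let $K$ be compact. It has a countable dense set $Q$. By Fact 3, $Q\subset W^\perp$ with $W$ open, and $W^\perp$ is closed, so $K\subset W^\perp$. Now Lemma 1 gives (a).

**Step 2: if (a) fails, a compact set adapted to an $\omega_1$-chain.** We convert a bad compact set into one on which every single character is controlled by a chain of open subgroups. By Lemma 1 there is a compact $K\subset G^\wedge$ contained in no $N^\perp$ with $N$ open. Let $N_0=G$. Given the open subgroup $N_\alpha$, choose $\chi_\alpha\in K\setminus N_\alpha^\perp$ and put $N_{\alpha+1}=N_\alpha\cap\ker\chi_\alpha$; at limits $<\omega_1$ take intersections. All $N_\alpha$ are open. Put $N=\bigcap_{\alpha<\omega_1}N_\alpha$ and $K_0=K\cap N^\perp$. Since $N^\perp$ is closed in $\mathbb T^G$, $K_0$ is compact. It contains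 every $\chi_\alpha$, because $\chi_\alpha$ is trivial on $N_{\alpha+1}\supset N$. If $\chi\in K_0$, then $N\subset\ker\chi$ and $\ker\chi$ is open, so by Lemma 2:
$$\text{every }\chi\in K_0\text{ lies in some }N_\alpha^\perp.\tag{1}$$

To contradict (c) it is tempting to use the $\chi_\alpha$ themselves as the $\theta$'s. This breaks down already in $H$. Take the compact set $K'=\theta_0K=\{\theta_0\theta_\xi:0<\xi<\omega_1\}\cup\{\theta_0,1\}$ and choose $\chi_0=\theta_0$ and $\chi_\alpha=\theta_0\theta_\alpha$ for $\alpha\ge1$. The recursion yields exactly the standard $N_\alpha=\{h:h|_\alpha=0\}$, and $\chi_\alpha(e_\alpha)=-1$, so the choices are legal. But $\chi_\alpha(e_0)=-1$ for all $\alpha$, so the set $\{\alpha:\chi_\alpha(e_0)\neq1\}$ is all of $\omega_1$. The $\chi_\alpha$ accumulate at $\theta_0$ and not at $1$. The cure is to use quotients of pairs of characters in $K_0$ that agree on more and more elements of $G$.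

**Step 3: a separating list of length $\omega_1$.** We need $\aleph_1$ test elements of $G$. Let $D_\alpha$ be a set of representatives of the cosets of $N_\alpha$, countable by Fact 4, and let $\bigcup_\alpha D_\alpha=\{d_\xi:\xi<\omega_1\}$, repetitions allowed. This list separates the points of $K_0$: by (1) two points of $K_0$ lie in a common $N_\alpha^\perp$, and a character in $N_\alpha^\perp$ is determined by its values on $D_\alpha$.

**Step 4: pairs that agree on initial segments of the list.** We claim that for each $\xi<\omega_1$ there are distinct $\phi_\xi,\psi_\xi\in K_0$ agreeing on $\{d_\eta:\eta<\xi\}$. Otherwise $\chi\mapsto(\chi(d_\eta))_{\eta<\xi}$ embeds the compact space $K_0$ in $\mathbb T^\xi$, so $K_0$ is metrizable and has a countable dense set $Q$. By (1) and countability, $Q\subset N_\alpha^\perp$ for some $\alpha<\omega_1$. As $N_\alpha^\perp$ is closed, $K_0\subset N_\alpha^\perp$, contradicting $\chi_\alpha\in K_0\setminus N_\alpha^\perp$. Put $\theta_\xi=\phi_\xi\psi_\xi^{-1}\ne1$.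

**Step 5: each $g$ sees only countably many $\theta_\xi$.** This is where compactness of $K_0$ transfers information from the list to an arbitrary $g\in G$. Fix $g$ and $n\ge1$, and let $O=\{(\phi,\psi)\in K_0^2:|\phi(g)-\psi(g)|<1/n\}$. The compact set $K_0^2\setminus O$ misses the diagonal. By Step 3 it is covered by the open sets $\{(\phi,\psi):\phi(d_\eta)\ne\psi(d_\eta)\}$, hence by finitely many of them, with indices $\eta_1,\dots,\eta_k$. If $\xi>\max_j\eta_j$, then $(\phi_\xi,\psi_\xi)$ lies in none of these $k$ sets, so it lies in $O$, and $|\theta_\xi(g)-1|=|\phi_\xi(g)-\psi_\xi(g)|<1/n$. Let $\gamma<\omega_1$ exceed these bounds for all $n$. Then $\theta_\xi(g)=1$ for all $\xi\ge\gamma$. So $\{\xi:\theta_\xi(g)\ne1\}$ is countable for every $g$, and (c) fails.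

**Step 6: a closed subgroup of index $\aleph_1$.** We now show that (b) fails as well. Let $f:G\to\mathbb T^{\omega_1}$, $f(g)=(\theta_\xi(g))_\xi$, and $L=\ker f$, a closed subgroup. Call $\{\xi:\theta_\xi(g)\ne1\}$ the support of $f(g)$. For $\alpha<\omega_1$ the kernel of $g\mapsto f(g)|_\alpha$ is $\bigcap_{\xi<\alpha}\ker\theta_\xi$, which is open, so $\{f(g)|_\alpha:g\in G\}$ is countable by Fact 4. Every $f(g)$ has support inside some $\alpha<\omega_1$ and is then determined by $f(g)|_\alpha$. Hence $|f(G)|\le\aleph_1$. If $f(G)$ were countable, all supports would lie in one $\gamma<\omega_1$, whence $\theta_\gamma=1$, a contradiction. So $|G/L|=\aleph_1$, and (b) fails. We have shown (b)⇒(a).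

**Step 7: (a)⇒(c).** From a family violating (c) we build a bad compact set. Let $\theta_\xi\in G^\wedge$ $(\xi<\omega_1)$ be nontrivial with $s(g)=\{\xi:\theta_\xi(g)\ne1\}$ countable for all $g$, and let $K$ be the closure of $\{\theta_\xi:\xi<\omega_1\}$ in $\mathrm{Hom}(G,\mathbb T)$, a compact set. We check $K\subset G^\wedge$. Let $1\ne\varphi\in K$, say $\varphi(g)\ne1$. For every neighborhood $O$ of $\varphi$, the neighborhood $O\cap\{\psi:\psi(g)\ne1\}$ contains some $\theta_\xi$, and then $\xi\in s(g)$. So $\varphi$ is in the closure of the countable set $\{\theta_\xi:\xi\in s(g)\}$, and $\varphi\in G^\wedge$ by Fact 3. Now suppose $K\subset N^\perp$ with $N$ open. Let $\{g_n\}$ be representatives of the countable group $G/N$. For $\xi>\sup\bigcup_ns(g_n)$, the character $\theta_\xi$ is trivial on $N$ and on all $g_n$, so $\theta_\xi=1$, a contradiction. By Lemma 1, $G$ is not reflexive.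

**Step 8: (c)⇒(b).** From a closed subgroup $L$ of index $\aleph_1$ we produce a family violating (c). Write $G/L=\bigcup_{\xi<\omega_1}C_\xi$ with $C_\xi$ increasing countable subgroups. By Fact 2, $C_\xi$ is closed in the $P$-group $G/L$, and $(G/L)/C_\xi$ is a Hausdorff $P$-group. It is nontrivial since $G/L$ is uncountable. By Fact 1 it has a nontrivial continuous character; composing with the quotient maps gives a nontrivial $\theta_\xi\in G^\wedge$ trivial on the preimage of $C_\xi$. If $g+L\in C_\eta$, then $\theta_\xi(g)=1$ for all $\xi\ge\eta$. So (c) fails.

Altogether (b)⇒(a)⇒(c)⇒(b) and (a)⇔(d). $\square$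

## Proof of Theorem 2: the coset tree of a chain of open subgroups

Let $G$ be a nondiscrete reflexive Lindelöf $P$-group.

**Step 1: a strictly decreasing $\omega_1$-chain.** The chain will supply the levels of the tree. No open subgroup is trivial. If $M$ is an open subgroup and $0\ne g\in M$, then by Hausdorffness and Fact 1 there is an open subgroup $M'\not\ni g$, and $M\cap M'$ is a properly smaller open subgroup. Countable intersections of open subgroups are open. So there is a strictly decreasing sequence $(N_\alpha)_{\alpha<\omega_1}$ of open subgroups with intersections at limits; we may start with $N_0=G$. Let $N=\bigcap_\alpha N_\alpha$, a closed subgroup.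

**Step 2: $N$ is not open, and $|G/N|\ge\aleph_2$.** Here Theorem 1(b) forces the group to be large. If $N$ were open, Lemma 2 with $U=N$ would give $N_\alpha\subset N\subset N_{\alpha+1}$ for some $\alpha$, contradicting strictness. If $G/N$ were countable, it would be discrete by Fact 2 and $N$ would be open. So $|G/N|\ge\aleph_1$. As $N$ is closed and $G$ is reflexive, Theorem 1(b) excludes $\aleph_1$. Hence $|G/N|\ge\aleph_2$, and in particular $|G|\ge\aleph_2$.

**Step 3: $G/N$ is an example of weight $\aleph_1$.** $G/N$ is a Lindelöf $P$-group by Fact 2. It has no closed subgroup of index $\aleph_1$, since the preimage in $G$ would be a closed subgroup of $G$ of the same index. So it is reflexive by Theorem 1. It is nondiscrete, as $N$ is not open. The $N_\alpha/N$ form a base at $0$: a neighborhood of $0$ in $G/N$ contains an open subgroup $U/N$ by Fact 1, and $N_\alpha\subset U$ for some $\alpha$ by Lemma 2. Each $N_\alpha$ has countable index, so the cosets of the $N_\alpha/N$ form a base of size at most $\aleph_1$. The weight is not countable: a countable base at $0$ would have an open intersection, and this intersection would be $\{0\}$ by Hausdorffness, making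 the group discrete.

**Step 4: the Kurepa tree.** Let $T$ be the tree whose $\alpha$-th level is $G/N_\alpha$, ordered by reverse inclusion of cosets. Since the sequence is strictly decreasing, a coset of $N_\beta$ is never contained in a coset of $N_\alpha$ for $\alpha>\beta$, and cosets on different levels differ. So the predecessors of $g+N_\beta$ are exactly the $g+N_\alpha$, $\alpha<\beta$, and $T$ is a tree of height $\omega_1$. Its levels are countable by Fact 4. Each $g+N\in G/N$ gives the cofinal branch $(g+N_\alpha)_{\alpha<\omega_1}$. If $g-h\notin N$, then $g-h\notin N_\alpha$ for some $\alpha$, so different elements of $G/N$ give different branches. Hence there are at least $\aleph_2$ cofinal branches, and KH holds.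

**Step 5: uncountable subtrees have cofinal branches.** This is the trace of the Lindelöf property. Let $S\subset T$ be an uncountable subtree. As levels are countable and $S$ is downward closed, $S$ meets every level. Suppose $S$ has no cofinal branch. The sets $U_\alpha=\{g\in G:g+N_\alpha\notin S\}$ are unions of cosets of $N_\alpha$, hence open. They increase with $\alpha$ because $S$ is downward closed. They cover $G$, because an uncovered $g$ would give the cofinal branch $(g+N_\alpha)_\alpha$ inside $S$. As $G$ is Lindelöf and countable sets of indices are bounded in $\omega_1$, $U_\alpha=G$ for some $\alpha$. Then $S$ misses level $\alpha$, a contradiction. $\square$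

## Countable approximations to a large group

Theorem 2 tells us what to build: a tree $T=\bigcup_{\alpha<\omega_1}G_\alpha$ of countable groups $G_\alpha\le\mathbb F^\alpha$ with surjective restriction maps, such that its group $G$ of cofinal branches is Lindelöf, large, and has only small compact sets of characters. A direct attempt is a recursion of length $\omega_1$ which, at each limit $\delta$, chooses the countable group $G_\delta$ of branches that continue, and promises countably many cofinal branches along the way. Such a recursion promises only $\aleph_1$ elements of $G$, as in $H$, where the promised elements are the $e_\xi$. By Theorem 2 we need at least $\aleph_2$ elements. So we name $\aleph_2$ elements $x_i$ $(i<\omega_2)$ in advance and force with countable pieces of information about the tree and countably many of the $x_i$ at a time.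

We recall the forcing facts to be used; $q\le p$ means that $q$ is the stronger condition.

* A $\sigma$-closed forcing (every descending $\omega$-sequence has a lower bound) adds no new $\omega$-sequences of elements of $V$. So it preserves $\omega_1$, and every set of elements of $V$ that is countable in the extension belongs to $V$.
* An $\aleph_2$-c.c. forcing (no antichain of size $\aleph_2$) preserves all cardinals $\ge\aleph_2$.
* A generic filter that contains $p$ meets every set that is dense below $p$.
* Under CH, every family of $\aleph_2$ countable sets has a subfamily of size $\aleph_2$ that is a $\Delta$-system: any two members intersect in the same root $R$.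
* If $\mathcal H(\vartheta)$ is the set of sets of hereditary size $<\vartheta$ and $M\prec\mathcal H(\vartheta)$ is countable, then $M\cap\omega_1$ is a countable ordinal, countable elements of $M$ are subsets of $M$, and sets definable in $\mathcal H(\vartheta)$ from elements of $M$ are in $M$.

Write $A|_\alpha=\{a|_\alpha:a\in A\}$. Assume CH in $V$.

**Definition (the forcing).** $\mathbb P$ is the set of all $p=(\alpha_p,A_p,I_p,x^p)$ with $\alpha_p<\omega_1$, $A_p$ a countable subgroup of $\mathbb F^{\alpha_p}$, $I_p\subset\omega_2$ countable, and $x^p:I_p\to A_p$. Put $q\le p$ iff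
$$\alpha_q\ge\alpha_p,\quad A_q|_{\alpha_p}=A_p,\quad I_q\supset I_p,\quad x^q_i|_{\alpha_p}=x^p_i\ (i\in I_p).\tag{2}$$

This is reflexive and transitive. Example: $p=(1,\mathbb F^1,\{0\},x_0=(1))$ is extended by $q=(2,\mathbb F^2,\{0,5\},x_0=(1,0),x_5=(0,1))$. Note that $A_p$ is never changed below $\alpha_p$: the equality in (2) freezes the tree up to level $\alpha_p$.

**Step 1: $\mathbb P$ is $\sigma$-closed.** Let $(p_n)$ be descending, $\alpha=\sup\alpha_{p_n}$, $I=\bigcup I_{p_n}$, and let $x_i\in\mathbb F^\alpha$ be the union of the $x_i^{p_n}$ with $i\in I_{p_n}$. For each $n$ and $a\in A_{p_n}$ choose $a^*\in\mathbb F^\alpha$ extending $a$ with $a^*|_{\alpha_{p_m}}\in A_{p_m}$ for all $m$. For $m\le n$ this is automatic, and for $m>n$ it is arranged recursively, since the restriction maps $A_{p_{m+1}}\to A_{p_m}$ are onto. Also $x_i|_{\alpha_{p_m}}\in A_{p_m}$ for all $i\in I$ and all $m$: choose $k\ge m$ with $i\in I_{p_k}$ and restrict $x_i^{p_k}\in A_{p_k}$. Let $A$ be the group generated by all $a^*$ and $x_i$. It is countable, and $A|_{\alpha_{p_m}}=A_{p_m}$ for all $m$. So $(\alpha,A,I,(x_i)_{i\in I})$ is a lower bound.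

The choice of the $a^*$ is a real choice. For $p_n=(n,\mathbb F^n,\emptyset,\emptyset)$, both the finitely supported sequences in $\mathbb F^\omega$ and the group generated by them and the constant sequence $1$ may serve as $A$. The two resulting conditions are incompatible, since a common extension would have to restrict to both groups on $\omega$. This freedom is what makes the Lindelöf proof possible.

**Step 2: $\mathbb P$ is $\aleph_2$-c.c.** By CH there are at most $\aleph_1$ pairs $(\alpha,A)$ with $A$ a countable subgroup of $\mathbb F^\alpha$, $\alpha<\omega_1$. So among $\aleph_2$ conditions, $\aleph_2$ share $(\alpha,A)$, and we may assume that their $I_p$ form a $\Delta$-system with root $R$. There are at most $\aleph_1$ functions $R\to A$, so two of the conditions, $p$ and $q$, agree on $R$. Then $(\alpha,A,I_p\cup I_q,x^p\cup x^q)$ is a common extension.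

So $\omega_1$ and $\omega_2$ are preserved, and $\omega$-sequences of elements of $V$ in the extension lie in $V$.

**Step 3: dense sets.** These make the generic tree tall, its nodes extendible, and the group nondiscrete.

* (D1) $\{p:\alpha_p\ge\alpha\}$ is dense for $\alpha<\omega_1$ (extend all elements of $A_p$ and all $x_i^p$ by zeros), and $\{p:i\in I_p\}$ is dense for $i<\omega_2$ (add $i$ with value $0$).
* (D2) For $p\in\mathbb P$ and $a\in A_p$, the conditions $r\le p$ such that $x_i^r|_{\alpha_p}=a$ for some $i\in I_r$ are dense below $p$. Given $r\le p$, the equality $A_r|_{\alpha_p}=A_p$ gives an element of $A_r$ that extends $a$; take it as the value $x_i$ at a new index $i$.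
* (D3) For $\alpha<\omega_1$, the set of $q$ for which there are $\beta$ with $\alpha\le\beta<\alpha_q$ and $0\ne b\in A_q$ with $b|_\beta=0$ is dense. Given $p$, assume $\alpha_p\ge\alpha$ by (D1). Replace $\alpha_p$ by $\alpha_p+1$, $A_p$ by $\{a^\frown0,a^\frown1:a\in A_p\}$, and $x_i^p$ by $x_i^p{}^\frown0$; take $\beta=\alpha_p$ and $b=0^\frown1$.

**Step 4: the group in the extension.** Let $\Gamma$ be $V$-generic for $\mathbb P$ and work in $V[\Gamma]$. Let $G_\alpha=A_p|_\alpha$ for any $p\in\Gamma$ with $\alpha_p\ge\alpha$; such $p$ exist by (D1). This is well defined: if $p,p'\in\Gamma$ are two such conditions and $r\in\Gamma$ extends both, then $A_p|_\alpha=A_r|_\alpha=A_{p'}|_\alpha$. $G_\alpha$ is a countable group, and $G_\beta|_\alpha=G_\alpha$ for $\alpha\le\beta$. Let $x_i=\bigcup\{x_i^p:p\in\Gamma,\ i\in I_p\}\in\mathbb F^{\omega_1}$ for $i<\omega_2$ (total by (D1)), and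
$$G=\{g\in\mathbb F^{\omega_1}:g|_\alpha\in G_\alpha\text{ for all }\alpha<\omega_1\},\qquad N_\alpha=\{g\in G:g|_\alpha=0\}.\tag{3}$$
Give $G$ the group topology with base $\{N_\alpha:\alpha<\omega_1\}$ at $0$. It is a Boolean (exponent $2$) Hausdorff $P$-group, as a subgroup of the group $\mathbb F^{\omega_1}$ of our first example. Each $N_\alpha$ has countable index, because $g|_\alpha\in G_\alpha$, so the weight is at most $\aleph_1$. Clearly $x_i\in G$.

*$G|_\alpha=G_\alpha$.* Let $a\in G_\alpha$. Take $p\in\Gamma$ with $\alpha_p\ge\alpha$ and $a'\in A_p$ with $a'|_\alpha=a$. By (D2) there is $i$ with $x_i|_{\alpha_p}=a'$, so $x_i|_\alpha=a$.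

*$G$ is nondiscrete.* Let $\alpha<\omega_1$. By (D3) there are $\beta\ge\alpha$, $q\in\Gamma$ and $0\ne b\in A_q=G_{\alpha_q}$ with $b|_\beta=0$. Take $g\in G$ with $g|_{\alpha_q}=b$. Then $0\ne g\in N_\beta\subset N_\alpha$.

As in Step 3 of the proof of Theorem 2, a nondiscrete Hausdorff $P$-group has uncountable weight, so the weight of $G$ is exactly $\aleph_1$. Two claims remain: $G$ is Lindelöf, and $G$ is reflexive. Let $T=\bigcup_{\alpha<\omega_1}G_\alpha$, a tree under extension.

## The generic group is Lindelöf: sealing a level

A failure of the Lindelöf property will appear as a subtree $S\subset T$ that meets all levels but contains no branch $g\in G$. We want a condition $q$ forcing that $S$ misses some level $\delta$. Taking an arbitrary lower bound, as in the proof of $\sigma$-closedness, does not do it: the elements $a^*$ there are chosen without regard to $S$, and nothing prevents such a node of level $\delta$ from being in $S$. The idea is to put on level $\delta$ only sums of the $x_i$. Those are initial segments of elements of $G$, and each of them has already left $S$ below $\delta$ if the conditions are generic enough.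

**Claim A.** $G$ is Lindelöf.

**Step 1: from a cover to a subtree.** Suppose an open cover $\mathcal U$ of $G$ has no countable subcover. Let $S$ be the set of $t\in T$ such that $\{g\in G:g\supset t\}$ is not covered by countably many members of $\mathcal U$. Then $S$ has three properties.

* $S$ is downward closed, since a shorter $t$ has a larger set $\{g:g\supset t\}$.
* $S$ meets every level $G_\alpha$: as $G_\alpha$ is countable, otherwise countably many members of $\mathcal U$ would cover $G$.
* No $g\in G$ satisfies $g|_\alpha\in S$ for all $\alpha$: we have $g+N_\alpha\subset U\in\mathcal U$ for some $\alpha,U$, and $g+N_\alpha=\{h\in G:h\supset g|_\alpha\}$.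

Let $p_0$ force that $\dot S\subset T$ has these three properties.

**Step 2: a generic sequence over a countable model.** This produces the level $\delta$. Take a countable $M\prec\mathcal H(\vartheta)$, with $\vartheta$ regular and large enough for the forcing statements below, containing $\mathbb P,p_0,\dot S$; let $\delta=M\cap\omega_1$. Enumerating the countably many dense subsets of $\mathbb P$ that belong to $M$, choose $p_0\ge p_1\ge\cdots$ in $M$ meeting all of them. We shall use:
$$\text{if }\mathcal E\in M\text{ is dense below some }p_n,\text{ then some }p_m\le p_n\text{ is in }\mathcal E.\tag{4}$$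
Indeed $\{r:r\perp p_n\}\cup\{r\le p_n:r\in\mathcal E\}$ is dense and in $M$, so it contains some $p_m$; since $p_m$ and $p_n$ are comparable, $p_m\perp p_n$ is impossible.

Each $p_n$ is in $M$, so $\alpha_{p_n}<\delta$, and $A_{p_n},I_{p_n}\subset M$ because they are countable. By (D1), used for each $\alpha<\delta$ and each $i\in M\cap\omega_2$, we get $\sup\alpha_{p_n}=\delta$ and $\bigcup I_{p_n}=M\cap\omega_2=:I$.

**Step 3: the sealing condition.** We define the lower bound that has as few nodes on level $\delta$ as possible. Let $\bar x_i\in\mathbb F^\delta$ be the union of the $x_i^{p_n}$, $A=\operatorname{span}\{\bar x_i:i\in I\}$, and $q=(\delta,A,I,\bar x)$. We check that $A|_{\alpha_{p_n}}=A_{p_n}$. As in the proof of $\sigma$-closedness, each $\bar x_i|_{\alpha_{p_n}}$ is in $A_{p_n}$, which gives "$\subset$". Conversely let $a\in A_{p_n}$; then $a\in M$. By (D2) and (4) there are $p_m\le p_n$ and $i\in I_{p_m}$ with $x_i^{p_m}|_{\alpha_{p_n}}=a$, so $\bar x_i|_{\alpha_{p_n}}=a$. Hence $q\in\mathbb P$ and $q\le p_n$ for all $n$.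

**Step 4: $q$ forces that $\dot S$ misses level $\delta$.** Let $F\subset I$ be finite; then $F\in M$. The condition $p_0$ forces $\sum_{i\in F}x_i\in G$, hence that $\big(\sum_{i\in F}x_i\big)|_\gamma\notin\dot S$ for some $\gamma<\omega_1$. Let $\mathcal E_F$ be the set of $r\le p_0$ with $F\subset I_r$ that force this for a specific $\gamma\le\alpha_r$. It is in $M$. It is dense below $p_0$: extend a given condition to have $F$ in its index set, then to decide $\gamma$, then to have height at least $\gamma$. By (4), some $p_m\in\mathcal E_F$, with $\gamma\le\alpha_{p_m}<\delta$. Now $q\le p_m$, $q$ forces $x_i|_\delta=\bar x_i$ for $i\in F$, and $\dot S$ is forced to be downward closed. So $q\Vdash\sum_{i\in F}\bar x_i\notin\dot S$. Every element of $A$ is such a finite sum, and $q\Vdash G_\delta=A$. Therefore $q\Vdash\dot S\cap G_\delta=\emptyset$, although $q\le p_0$ forces that $\dot S$ meets every level. This contradiction proves Claim A. $\square$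

## The generic group is reflexive: elements that ignore the characters

If $G$ is not reflexive, Lemma 1 gives a compact $K\subset G^\wedge$ and characters $\chi_\xi\in K$ that are nontrivial on $N_\xi$. An ultrafilter limit $\varphi$ of the $\chi_\xi$ is again in $K$, hence continuous. So we would have a contradiction if $\varphi$ took the value $-1$ somewhere in every $N_\alpha$. For this it is enough to find $y_\alpha\in N_\alpha$ $(\alpha<\omega_1)$ such that the sets $\{\xi:\chi_\xi(y_\alpha)=-1\}$ have the finite intersection property. In $H$, with $\chi_\xi=\theta_\xi$, this is impossible. There $\{\xi:\theta_\xi(y_\alpha)=-1\}$ is the support of $y_\alpha$, a finite subset of $[\alpha,\omega_1)$, and it is disjoint from the support of $y_{\alpha'}$ once $\alpha'$ is above it. In our $G$ there are $\aleph_2$ elements $x_i$, while the $\aleph_1$ characters $\chi_\xi$ are decided using only $\aleph_1$ of the indices $i$. An $x_i$ with another index can still be altered after $\chi_\xi$ is known, and that is how $y_\alpha$ will be found.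

**Claim B.** $G$ is reflexive.

**Step 1: coding the characters.** Suppose $G$ is not reflexive. By Lemma 1 there is a compact $K\subset G^\wedge$ with $K\not\subset N_\xi^\perp$ for all $\xi<\omega_1$. Pick $\chi_\xi\in K\setminus N_\xi^\perp$. We code $\chi_\xi$ by a countable object. Since $G$ has exponent $2$, $\chi_\xi$ has values $\pm1$. Since $\ker\chi_\xi$ is open, it contains $N_{\alpha_\xi}$ for some $\alpha_\xi\in[\xi,\omega_1)$. As $G|_{\alpha_\xi}=G_{\alpha_\xi}$, we get $\chi_\xi(g)=(-1)^{c_\xi(g|_{\alpha_\xi})}$ for some linear $c_\xi:G_{\alpha_\xi}\to\mathbb F$. An element of $N_\xi$ on which $\chi_\xi$ is $-1$ restricts to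
$$b\in G_{\alpha_\xi}\ \text{ with }\ b|_\xi=0,\ c_\xi(b)=1.\tag{5}$$
Fix names for the sequence $\langle(\alpha_\xi,c_\xi):\xi<\omega_1\rangle$ and $p_0\in\Gamma$ forcing that each $c_\xi$ is linear on $G_{\alpha_\xi}$, that $\xi\le\alpha_\xi<\omega_1$, and that a $b$ as in (5) exists.

**Step 2: the indices that the characters know about.** We confine the sequence of characters to a set $J$ of $\aleph_1$ indices. As $c_\xi$ is a countable set of elements of $V$, $(\alpha_\xi,c_\xi)\in V$. So the conditions $z\le p_0$ that decide $(\alpha_\xi,c_\xi)$ and have $\alpha_z$ at least the decided value of $\alpha_\xi$ are dense below $p_0$ (use (D1)). In $V$, let $Z_\xi$ be a maximal antichain below $p_0$ of such conditions. By the $\aleph_2$-c.c., $|Z_\xi|\le\aleph_1$. Put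
$$J=I_{p_0}\cup\bigcup_{\xi<\omega_1}\bigcup_{z\in Z_\xi}I_z\in V,\qquad |J|\le\aleph_1.$$
For $p\in\mathbb P$ let $p|J=(\alpha_p,A_p,I_p\cap J,x^p|_{I_p\cap J})$, a condition with $p\le p|J$. By (2), if $p\le p'$ and $I_{p'}\subset J$, then $p|J\le p'$. Note that the restriction to $J$ leaves the tree part $(\alpha_p,A_p)$ intact.

**Step 3: density statement.** For distinct $i_1,\dots,i_n\in\omega_2\setminus J$, the set of $q$ for which there is $\xi$ with $q\Vdash c_\xi(x_{i_k}|_{\alpha_\xi})=1$ for $k=1,\dots,n$ is dense below $p_0$.

Let $p\le p_0$ and put $\xi=\alpha_p$. Since $I_{p_0}\subset J$, we have $p|J\le p_0$, so $p|J$ has a common extension $r$ with some $z\in Z_\xi$. Put $r'=r|J$. As $I_z\subset J$ and $I_{p|J}\subset J$, $r'$ still extends both $z$ and $p|J$. Thus the values $x_i^p$ with $i\notin J$ have been forgotten, and they will be restored in our own way.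

Let $z$ decide $(\alpha_\xi,c_\xi)=(\alpha,c)$. Then $\alpha_r\ge\alpha_z\ge\alpha\ge\xi=\alpha_p$. Since $r'\Vdash G_\alpha=A_r|_\alpha$ and $r'\le p_0$, $c$ is a linear functional on $A_r|_\alpha$ and by (5) there is $b\in A_r|_\alpha$ with $b|_\xi=0$ and $c(b)=1$. (These statements concern only $\alpha,\xi,c,A_r\in V$, so they hold in $V$.) Choose $\hat b\in A_r$ with $\hat b|_\alpha=b$. Then
$$\hat b|_{\alpha_p}=0,\qquad c(\hat b|_\alpha)=1.\tag{6}$$

Define $q=(\alpha_r,A_r,I_{r'}\cup I_p\cup\{i_1,\dots,i_n\},x^q)$ as follows. Recall $I_{r'}\subset J$, $I_p\cap J\subset I_{r'}$ and $i_k\notin J$, so the cases below do not conflict.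

* For $i\in I_{r'}$ let $x_i^q=x_i^{r'}$.
* For $i\in I_p\setminus J$ let $x_i^q\in A_r$ be any extension of $x_i^p$; it exists as $A_r|_{\alpha_p}=A_p$.
* For $i_k\notin I_p$ let $x^q_{i_k}=0$.
* Then, whenever $c(x^q_{i_k}|_\alpha)=0$, replace $x^q_{i_k}$ by $x^q_{i_k}+\hat b$.

By (6) the last replacement makes the value of $c$ equal to $1$ and does not change $x^q_{i_k}$ below $\alpha_p$, so $x^q_{i_k}$ still extends $x^p_{i_k}$ if $i_k\in I_p$. The indices $i_k$ are distinct, so the replacements do not interfere with each other.

We have $q\le r'\le z$, since $q$ and $r'$ have the same tree part and the same values on $I_{r'}$. Also $q\le p$: $A_r|_{\alpha_p}=A_p$; on $I_p\cap J$ use $r'\le p|J$; on $I_p\setminus J$ use the construction. As $q\le z$, $q\Vdash c_\xi(x_{i_k}|_{\alpha_\xi})=c(x^q_{i_k}|_\alpha)=1$ for all $k$. This proves the density statement.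

**Step 4: small elements with fresh indices.** We find the $y_\alpha$. For each $\alpha<\omega_1$ there is $i_\alpha\in\omega_2\setminus J$ with $x_{i_\alpha}|_\alpha=0$: given a condition $p$ with $\alpha_p\ge\alpha$, we have $|J\cup I_p|\le\aleph_1$, so we may add a new index $i\notin J\cup I_p$ with value $0$; thus such conditions are dense. So $x_{i_\alpha}\in N_\alpha$.

**Step 5: a discontinuous limit.** In $V[\Gamma]$ put $B_\alpha=\{\xi<\omega_1:\chi_\xi(x_{i_\alpha})=-1\}$. For finite $F\subset\omega_1$, apply the density statement to the finite set $\{i_\alpha:\alpha\in F\}$: as $p_0\in\Gamma$, there is $\xi$ with $c_\xi(x_{i_\alpha}|_{\alpha_\xi})=1$, that is, $\chi_\xi(x_{i_\alpha})=-1$, for all $\alpha\in F$. So $\{B_\alpha:\alpha<\omega_1\}$ has the finite intersection property. Let $u$ be an ultrafilter on $\omega_1$ containing all $B_\alpha$, and let $\varphi=\lim_u\chi_\xi$ in $\{\pm1\}^G$. As $K$ is compact in the topology of pointwise convergence, it is closed in $\mathbb T^G$, so $\varphi\in K\subset G^\wedge$. But $\varphi(x_{i_\alpha})=-1$ and $x_{i_\alpha}\in N_\alpha$ for every $\alpha$. So $\varphi$ is trivial on no $N_\alpha$, its kernel is not open,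 and by Fact 3 it is not continuous, a contradiction. This proves Claim B. $\square$

Thus in $V[\Gamma]$ the group $G$ is a nondiscrete reflexive Lindelöf $P$-group, Boolean and of weight $\aleph_1$. This proves Theorem 3. $\square$

## Proof of the Corollary: models with CH and models without Kurepa trees

**Step 1: existence is not refutable.** If ZFC is consistent, so is ZFC + CH. Hence by Theorem 3 so is ZFC + "a nondiscrete reflexive Lindelöf $P$-group exists".

**Step 2: reduction of unprovability to $\neg$KH.** By Theorem 2 it suffices to have the consistency of ZFC + $\neg$KH. This is Silver's theorem (*The independence of Kurepa's conjecture…*, Proc. Symp. Pure Math. 13 (1971)), and the remaining steps recall its proof. Let $\kappa$ be inaccessible, and force with the Lévy collapse $\mathrm{Col}(\omega_1,{<}\kappa)$: conditions are countable partial functions $p$ on $\kappa\times\omega_1$ with $p(\beta,\eta)\in\beta$. We recall that it is $\sigma$-closed and $\kappa$-c.c. and that it collapses every ordinal between $\omega_1$ and $\kappa$ to $\aleph_1$. So in the extension $V[\Lambda]$ one has $\kappa=\omega_2$.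

**Step 3: a tree appears at an intermediate stage.** Let $T\in V[\Lambda]$ be a tree of height $\omega_1$ with countable levels. It has $\aleph_1$ nodes, so it may be coded by a subset of $\omega_1$. A nice name for this subset consists of $\aleph_1$ antichains of size $<\kappa$, and $\kappa$ is regular, so it uses only conditions from $\mathrm{Col}(\omega_1,{<}\lambda)$ for some $\lambda<\kappa$. Thus $T\in V[\Lambda_\lambda]$, where $\Lambda_\lambda=\Lambda\cap\mathrm{Col}(\omega_1,{<}\lambda)$. Since the collapse is the product of $\mathrm{Col}(\omega_1,{<}\lambda)$ and a tail $\mathbb Q\in V$, $V[\Lambda]$ is obtained from $V[\Lambda_\lambda]$ by forcing with $\mathbb Q$. In $V[\Lambda_\lambda]$ the forcing $\mathbb Q$ is still $\sigma$-closed: a descending $\omega$-sequence in $\mathbb Q$ that belongs to $V[\Lambda_\lambda]$ already lies in $V$, because $V[\Lambda_\lambda]$ has no new $\omega$-sequences of elements of $V$.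

**Step 4: $\mathbb Q$ adds no new cofinal branch of $T$.** A new branch would produce $2^{\aleph_0}$ nodes on one countable level. Work in $V[\Lambda_\lambda]$ and suppose $q_\emptyset\in\mathbb Q$ forces that $\dot B$ is a cofinal branch of $T$ not in $V[\Lambda_\lambda]$. Below any $q\le q_\emptyset$ there are two conditions forcing different nodes of some common level into $\dot B$. Otherwise, for each level, all extensions of $q$ that decide the node of $\dot B$ on it decide the same node; then $q$ determines $\dot B$, and $\dot B$ is in $V[\Lambda_\lambda]$. After further extension the two conditions decide different nodes at every given higher level, since nodes above different nodes differ.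

We choose conditions $q_s$ $(s\in2^{<\omega})$ and ordinals $\delta_0<\delta_1<\cdots<\omega_1$ such that $q_s\ge q_{s^\frown0},q_{s^\frown1}$, each $q_s$ with $|s|=n+1$ decides the node $t_s$ of $\dot B$ at level $\delta_n$, and $t_s\ne t_{s'}$ for distinct $s,s'$ of length $n+1$. At step $n$, first choose for each of the $2^n$ conditions $q_s$ with $|s|=n$ two extensions deciding different nodes at some level. Then take $\delta_n$ above all these levels and above $\delta_{n-1}$ (if $n>0$), and extend each of the $2^{n+1}$ conditions to decide the node at level $\delta_n$. Nodes coming from the same $s$ differ by the choice of the two extensions. Nodes coming from different parents differ because they lie above different nodes of level $\delta_{n-1}$.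

Let $\delta=\sup\delta_n<\omega_1$. For $f\in2^\omega$ let $q_f$ be a lower bound of the $q_{f|n}$ that decides the node $t_f$ of $\dot B$ at level $\delta$. Then $t_f$ lies above every $t_{f|(n+1)}$. If $f\ne f'$, then $f|(n+1)\ne f'|(n+1)$ for some $n$, so $t_f$ and $t_{f'}$ lie above different nodes of level $\delta_n$, and $t_f\ne t_{f'}$. So level $\delta$ is uncountable, a contradiction.

**Step 5: counting branches.** All cofinal branches of $T$ in $V[\Lambda]$ therefore lie in $V[\Lambda_\lambda]$, and their number is at most $(2^{\aleph_1})^{V[\Lambda_\lambda]}$. With $\mu=|\mathrm{Col}(\omega_1,{<}\lambda)|<\kappa$, there are at most $2^{\mu\cdot\aleph_1}<\kappa$ nice names for subsets of $\omega_1$, so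
$$(2^{\aleph_1})^{V[\Lambda_\lambda]}<\kappa=\omega_2^{V[\Lambda]}.$$
Hence $T$ has fewer than $\aleph_2$ cofinal branches in $V[\Lambda]$. As $T$ was arbitrary, $\neg$KH holds in $V[\Lambda]$, and by Theorem 2 there is no nondiscrete reflexive Lindelöf $P$-group there. $\square$
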